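\title{Commutativity of quantum automorphism groups of matroids is decidable}

\begin{abstract}
A finite matroid $M$ has a quantum automorphism group defined by its bases and another defined by its circuits. We show that one can decide algorithmically whether either of them is commutative, that is, equal to the classical group $\mathrm{Aut}(M)$. We give an explicit combinatorial criterion in each case, and a uniform test: the $C^*$-algebra of the quantum group is noncommutative exactly when two automorphisms of $M$ with disjoint supports produce a noncommutative representation by rational $2\times2$ matrices. In the noncommutative case the algebra is infinite dimensional and surjects onto $C^*(\mathbb Z_2*\mathbb Z_2)$.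
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Quantum automorphism groups of a matroid}

Let $E=\{1,\dots,n\}$. A permutation $g$ of $E$ is encoded by the matrix with entry $1$ at the positions $(i,g(i))$ and $0$ elsewhere. Quantum permutations arise when the numbers $0$ and $1$ are replaced by \emph{projections}, that is, self-adjoint idempotents in a unital $C^*$-algebra. A \emph{magic unitary} is a square matrix $u=(u_{ij})$ of projections in which every row and every column sums to $1$. Distinct entries of one row, or of one column, are then orthogonal (Lemma~\ref{lem:proj}). Wang's free symmetric quantum group $S_n^+$ is given by the universal unital $C^*$-algebra $C(S_n^+)$ generated by the entries of an $n\times n$ magic unitary. For tuples $\mathbf i,\mathbf j\in E^k$ we write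
\[
u_{\mathbf i\mathbf j}=u_{i_1j_1}u_{i_2j_2}\cdots u_{i_kj_k}
\]
and call this product a \emph{word} of length $k$ with \emph{row tuple} $\mathbf i$ and \emph{column tuple} $\mathbf j$; its factors are its \emph{letters}.

Let $M$ be a matroid on $E$ with set of bases $\mathcal B$ and set of circuits $\mathcal C$, and let $\mathcal S$ be $\mathcal B$ or $\mathcal C$. A tuple is an \emph{$\mathcal S$-tuple} if its entries are distinct and form a member of $\mathcal S$; we also say that the tuple \emph{is} a basis, respectively a circuit. The \emph{$\mathcal S$-relations} are
\begin{equation}\label{eq:rel}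
u_{\mathbf i\mathbf j}=0\quad\text{whenever exactly one of }\mathbf i,\mathbf j\in E^k\text{ is an }\mathcal S\text{-tuple}.
\end{equation}
The quantum automorphism group $\mathrm{QAut}_{\mathcal S}(M)$ is the compact matrix quantum group whose $C^*$-algebra
\[
\mathcal A_{\mathcal S}(M)=C(\mathrm{QAut}_{\mathcal S}(M))
\]
is the quotient of $C(S_n^+)$ by these relations. Only the algebra matters below, through its universal property: a magic unitary indexed by $E$ in a unital $C^*$-algebra $B$ that satisfies \eqref{eq:rel} defines a unital $*$-homomorphism $\mathcal A_{\mathcal S}(M)\to B$.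

For the permutation matrix of $g$, the word $u_{\mathbf i\mathbf j}$ is $1$ if $\mathbf j=g(\mathbf i)$ and $0$ otherwise, so \eqref{eq:rel} says that $g$ maps $\mathcal S$ onto itself, that is, $g\in\mathrm{Aut}(M)$. Accordingly the abelianization of $\mathcal A_{\mathcal S}(M)$ is $C(\mathrm{Aut}(M))$. We call $\mathrm{QAut}_{\mathcal S}(M)$ \emph{commutative}, or \emph{classical}, if the $C^*$-algebra $\mathcal A_{\mathcal S}(M)$ is commutative; this happens exactly when the quantum group coincides with $\mathrm{Aut}(M)$.

A semi-decision procedure for commutativity is known: compute a noncommutative Gr\"obner basis of the defining ideal in $\mathbb Q\langle u_{ij}\rangle$ and test whether all commutators $u_{ij}u_{kl}-u_{kl}u_{ij}$ lie in it. It need not terminate. The question, posed by Corey, Joswig, Schanz, Wack and Weber \cite{CJSWW}, is the following.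

\begin{quote}
Is there an algorithm that, given a finite matroid $M$ (say by its list of bases), decides whether $\mathrm{QAut}_{\mathcal B}(M)$ is commutative? Is there one for $\mathrm{QAut}_{\mathcal C}(M)$?
\end{quote}

The presentation itself gives no bound in either direction. A derivation of commutativity might need long words, and a representation that witnesses noncommutativity might need a large or infinite-dimensional Hilbert space. We show that dimension two always suffices.

\subsection*{The two-projection model and the main theorem}

Let $U_{k,n}$ be the uniform matroid whose bases are all $k$-element subsets of $E$. In the simplest cases the relations say nothing. The matroid $U_{n,n}$ has no circuits, so $\mathcal A_{\mathcal C}(U_{n,n})=C(S_n^+)$. For $U_{2,n}$ the $\mathcal B$-relations say that $u_{aj}u_{bk}=0$ if exactly one of $a=b$, $j=k$ holds, which is orthogonality in rows and columns; so $\mathcal A_{\mathcal B}(U_{2,n})=C(S_n^+)$. This algebra is commutative for $n\le3$ (Lemma~\ref{lem:three}). For $n=4$ it is not: for any two projections $p,q$ the matrix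
\[
\begin{pmatrix}p&1-p&0&0\\1-p&p&0&0\\0&0&q&1-q\\0&0&1-q&q\end{pmatrix}
\]
is a magic unitary. The projection $p$ decides whether the transposition $(1\,2)$ is applied, $q$ decides whether $(3\,4)$ is applied, and nothing forces the two decisions to be compatible.

This construction works for any two permutations that move disjoint sets. Write $\operatorname{supp}\sigma$ for the set of elements moved by $\sigma$. Let $\sigma,\tau\neq1$ be permutations of $E$ with disjoint supports and let $p,q$ be projections. Define the matrix $u^{\sigma,\tau}(p,q)$ row by row: if $i\in\operatorname{supp}\sigma$, row $i$ has $p$ in column $i$ and $1-p$ in column $\sigma(i)$; if $i\in\operatorname{supp}\tau$, it has $q$ in column $i$ and $1-q$ in column $\tau(i)$; otherwise it has $1$ in column $i$; all other entries are $0$. This is a magic unitary: a column $j\in\operatorname{supp}\sigma$ contains $p$ in row $j$ and $1-p$ in row $\sigma^{-1}(j)$, and likewise for $\tau$. Both $p$ and $q$ occur among its entries. Fix the noncommuting projections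
\[
p_0=\begin{pmatrix}1&0\\0&0\end{pmatrix},\qquad q_0=\frac12\begin{pmatrix}1&1\\1&1\end{pmatrix}.
\]

One might guess that $\mathrm{QAut}_{\mathcal S}(M)$ is noncommutative exactly when $M$ has two nontrivial automorphisms with disjoint supports. The condition is necessary, but it is not sufficient (Example~\ref{ex:uniform}): the matrix $u^{\sigma,\tau}(p,q)$ may violate the relations. The corrected guess is a theorem.

\begin{theorem}\label{thm:A}
Let $M$ be a finite matroid and $\mathcal S\in\{\mathcal B,\mathcal C\}$. The following are equivalent.
\begin{enumerate}
\item[(1)] $\mathrm{QAut}_{\mathcal S}(M)$ is not commutative.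
\item[(2)] There are $\sigma,\tau\in\mathrm{Aut}(M)\setminus\{1\}$ with disjoint supports such that $u^{\sigma,\tau}(p_0,q_0)$ satisfies the $\mathcal S$-relations.
\item[(3)] $\mathcal A_{\mathcal S}(M)$ has a $*$-representation on $\mathbb C^2$ with noncommutative image.
\item[(4)] $\mathcal A_{\mathcal S}(M)$ has $C^*(\mathbb Z_2*\mathbb Z_2)$, the universal unital $C^*$-algebra generated by two projections, as a quotient.
\item[(5)] $\dim\mathcal A_{\mathcal S}(M)=\infty$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:dec}
Commutativity of $\mathrm{QAut}_{\mathcal B}(M)$ and of $\mathrm{QAut}_{\mathcal C}(M)$ is decidable.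
\end{corollary}

\begin{proof}
From the list of bases compute the circuits, the minimal sets contained in no basis, and compute $\mathrm{Aut}(M)$ by running through all permutations of $E$. A relation \eqref{eq:rel} has length $k\le n$, because one of its tuples has distinct entries; so there are finitely many relations. For each pair $(\sigma,\tau)$ as in Theorem~\ref{thm:A}(2), evaluate them on $u^{\sigma,\tau}(p_0,q_0)$, which is a finite computation in $M_2(\mathbb Q)$. The quantum group is noncommutative if and only if some pair passes.
\end{proof}

Theorem~\ref{thm:A} is deduced from two combinatorial criteria, stated in Section~\ref{sec:criteria}. Each criterion is a list of configurations in $M$. If one of them is present, we write down $\sigma$ and $\tau$; if none is present, we prove that all generators commute. The second task is the harder one, and it rests on one kind of word. For $a\ne c$ the \emph{return word} $u_{aj}u_{bk}u_{cj}$ vanishes trivially when the letters commute, so relations of this shape impose nothing on a permutation; for noncommuting letters, their vanishing is what forces $u_{aj}$ and $u_{bk}$ to commute (Lemma~\ref{lem:return}).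 Section~\ref{sec:magic} collects the tools and Section~\ref{sec:small} shows the method on matroids with four and six elements. Circuits are treated in Section~\ref{sec:circuits}, bases in Sections~\ref{sec:lines} and~\ref{sec:bases}, and Section~\ref{sec:end} assembles the theorems.

\section{Two combinatorial criteria}\label{sec:criteria}

\subsection*{Matroid notions}

All bases of $M$ have the same cardinality $r$, the \emph{rank} of $M$. Subsets of bases are \emph{independent}, other sets are \emph{dependent}, and the circuits are the minimal dependent sets. The rank $\operatorname{rk}X$ of $X\subseteq E$ is the largest size of an independent subset, the \emph{closure} is $\operatorname{cl}(X)=\{e:\operatorname{rk}(X\cup e)=\operatorname{rk}X\}$, a \emph{flat} is a set equal to its closure, and $X$ \emph{spans} the flat $\operatorname{cl}(X)$. A tuple is \emph{independent} if its entries are distinct and form an independent set, and \emph{dependent} otherwise; in particular a tuple with a repeated entry is dependent. The closure of a tuple is the closure of its set of entries. The restriction $M|K$ to $K\subseteq E$ has as circuits the circuits of $M$ inside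 $K$. A permutation preserves $\mathcal B$ if and only if it preserves $\mathcal C$. We use the following standard facts.

\begin{enumerate}
\item[(M1)] \emph{Elimination.} If $C\ne C'$ are circuits and $e\in C\cap C'$, then $(C\cup C')\setminus e$ contains a circuit.
\item[(M2)] Let $\mathbf i$ be an independent tuple and $x\in E$. Then $(\mathbf i,x)$ is dependent if and only if $x\in\operatorname{cl}(\mathbf i)$. An independent set together with one more element $x$ contains at most one circuit, and such a circuit contains $x$. If $D$ is a circuit and $d\in D$, then $D\setminus d$ is independent and spans $\operatorname{cl}(D)$. An $r$-tuple is a basis if and only if it spans $E$.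
\item[(M3)] \emph{Components.} The relation ``$a=b$, or some circuit contains $a$ and $b$'' is an equivalence relation; its classes are the \emph{components}, and $M$ is \emph{connected} if there is only one. A \emph{loop} (a one-element circuit) and a \emph{coloop} (an element in no circuit) are one-element components. Since every circuit lies in one component, an automorphism of $M|K$, for a component $K$, extends by the identity to an automorphism of $M$, and an isomorphism $f\colon M|K\to M|K'$ between distinct components gives the automorphism of $M$ that acts by $f$ on $K$, by $f^{-1}$ on $K'$, and trivially elsewhere. We call the latter a \emph{swap} of $K$ and $K'$.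
\item[(M4)] \emph{Parallel elements.} We write $a\parallel c$ if $\{a,c\}$ is a two-element circuit; for distinct non-loops this is equivalent to $\operatorname{cl}(a)=\operatorname{cl}(c)$. ``Equal or parallel'' is an equivalence relation; its classes are the \emph{parallel classes}, and a class is \emph{trivial} if it has one element. A permutation $\pi$ that preserves every class is an automorphism, because $\operatorname{cl}(\pi X)=\operatorname{cl}(X)$ for all $X$.
\item[(M5)] \emph{Lines.} A matroid is \emph{simple} if it has no circuits with one or two elements. In a simple matroid, elements are called \emph{points} and flats of rank $2$ are called \emph{lines}. Two points $a\ne b$ lie on a unique line $\overline{ab}=\operatorname{cl}\{a,b\}$, a flat containing two points of a line contains the line, and for $a\neq b$ a triple consisting of $a$, $b$, $c$ in any order is dependent if and only if $c\in\overline{ab}$.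
\end{enumerate}

Let $\ell$ be the number of loops of $M$, and let $M^\circ$ be the restriction of $M$ to the non-loops; it has the same bases as $M$. The \emph{simplification} $N$ of $M^\circ$ is the simple matroid of rank $r$ whose points are the parallel classes of $M^\circ$, a tuple of classes being independent if some, equivalently by (M4) every, tuple of representatives is independent. Thus $N$ is a copy of the restriction of $M^\circ$ to any set of representatives. A circuit of $M^\circ$ with at least three elements contains no parallel pair, so it extends to a set of representatives, and its classes form a circuit of $N$. We identify a trivial class with its element.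

\begin{definition}\label{def:tied}
Let $L$ be a line of a simple matroid $N$. A point $a\in L$ is \emph{tied} with respect to $L$ if some circuit $D$ of $N$ with $a\in D$ has $L\not\subseteq\operatorname{cl}(D)$, and \emph{untied} otherwise.
\end{definition}

If $D$ ties $a$, the flat $\operatorname{cl}(D)$ is spanned by points off $L$ and cuts $L$ in the single point $a$: the position of $a$ on $L$ can be read off from the rest of the matroid. An untied point admits no such description; every dependency through it swallows the whole line.

\subsection*{The criteria}

\begin{theorem}[circuits]\label{thm:C}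
$\mathrm{QAut}_{\mathcal C}(M)$ is noncommutative if and only if one of the following holds.
\begin{enumerate}
\item[(C1)] There are two disjoint two-element circuits.
\item[(C2)] There are disjoint sets $S,T$, each a union of components, and $\sigma,\tau\in\mathrm{Aut}(M)\setminus\{1\}$ with $\operatorname{supp}\sigma\subseteq S$ and $\operatorname{supp}\tau\subseteq T$.
\end{enumerate}
\end{theorem}

\begin{theorem}[bases]\label{thm:B}
With $\ell$, $M^\circ$, $N$ as above, $\mathrm{QAut}_{\mathcal B}(M)$ is noncommutative if and only if one of the following holds.
\begin{enumerate}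
\item[(B1)] $\ell\ge4$.
\item[(B2)] $\ell\ge2$ and $\mathrm{Aut}(M^\circ)\ne1$.
\item[(B3)] There are two disjoint parallel pairs in $M^\circ$.
\item[(B4)] Some line of $N$ contains at least four untied points that are trivial classes.
\item[(B5)] $M^\circ$ has exactly one nontrivial parallel class $P$, and some $\tau\in\mathrm{Aut}(N)\setminus\{1\}$ fixes the point $P$ and fixes every line through $P$ as a set.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:simple}
If $M$ is connected and simple, then $\mathrm{QAut}_{\mathcal C}(M)$ is classical. If $M$ is simple, then $\mathrm{QAut}_{\mathcal B}(M)$ is classical if and only if no line has four untied points. In particular $\mathrm{QAut}_{\mathcal B}(M)$ is classical if $M$ has rank at least $3$ and girth (the smallest size of a circuit) at least $4$, and if $M$ is a projective geometry of rank at least $3$.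
\end{corollary}

\begin{proof}
If $M$ is simple, (C1) fails; if it is also connected, one of $S,T$ in (C2) is empty, so (C2) fails. For simple $M$ we have $\ell=0$, $N=M$, and only (B4) can hold. If the girth is at least $4$, three points are never dependent, so every line has two points. In a projective geometry of rank at least $3$, every line has at least three points and a point $a\in L$ lies on a second line $L_1$; three points of $L_1$ including $a$ form a circuit with closure $L_1\not\supseteq L$, so every point is tied.
\end{proof}

\begin{example}\label{ex:four}
The two quantum groups can differ in either direction. Let $E=\{z_1,z_2,x,y\}$ with $P=\{z_1,z_2\}$ the only nontrivial class and no loops, so (B1)--(B4) and (C1) fail. If $r=2$, then $N=U_{2,3}$ has a single line and $\tau=(x\,y)$ satisfies (B5), while (C2) fails because the circuits $\{z_i,x,y\}$ make $M$ connected: the base version is noncommutative and the circuit version is classical. If $r=3$, then $x,y$ are coloops and $(x\,y)$, the only nontrivial automorphism of $N=U_{3,3}$ fixing $P$, exchanges the two lines through $P$, so (B5) fails, while (C2) holds with $S=P$, $T=\{x,y\}$: now the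 base version is classical and the circuit version is not.
\end{example}

\section{Magic unitaries}\label{sec:magic}

We use two properties of $C^*$-algebras: $y^*y=0$ implies $y=0$, and a finite sum of elements of the form $y^*y$ vanishes only if every summand does. For projections, $p\le q$ means $pq=p$; taking adjoints, this is equivalent to $qp=p$, and $p\le q\le p$ gives $p=q$.

\begin{lemma}\label{lem:proj}
\begin{enumerate}
\item[(a)] If projections $p_1,\dots,p_m$ sum to a projection $e$, then $p_i\le e$ and $p_ip_j=0$ for $i\ne j$.
\item[(b)] If $p$ is a projection, $y=y^*$ and $py=pyp$, then $py=yp$.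
\end{enumerate}
\end{lemma}

\begin{proof}
(a) From $\sum_i(1-e)p_i(1-e)=0$ we get $p_i(1-e)=0$. Then $p_i=p_iep_i=p_i+\sum_{j\ne i}p_ip_jp_i$, so $p_jp_i=0$ for $j\neq i$. (b) The element $pyp$ is self-adjoint, so $py=(py)^*=yp$.
\end{proof}

We need magic unitaries relative to a smaller unit. A matrix $(f_{aj})_{a\in X,\,j\in Y}$ of projections is \emph{magic over the projection $e$} if each row and each column sums to $e$. Adding all entries gives $|X|\,e=|Y|\,e$, so the matrix is square if $e\ne0$. It is a magic unitary in the corner algebra with unit $e$, so everything proved for magic unitaries applies to it. The transpose of a magic unitary is a magic unitary, and the relations \eqref{eq:rel} are symmetric in $\mathbf i$ and $\mathbf j$; hence every statement below has a \emph{transposed} version with rows and columns exchanged.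

The basic manipulation is to insert $1=\sum_c u_{cj}$ or $1=\sum_l u_{al}$ into a word.

\begin{lemma}[return words]\label{lem:return}
Let $u$ be a magic unitary. Entries in a common row or column commute. If $a\ne b$, $j\ne k$ and $u_{aj}u_{bk}u_{cj}=0$ for all $c\notin\{a,b\}$, then $u_{aj}$ and $u_{bk}$ commute.
\end{lemma}

\begin{proof}
The first claim is Lemma~\ref{lem:proj}(a). In $u_{aj}u_{bk}=\sum_cu_{aj}u_{bk}u_{cj}$ the term $c=b$ vanishes because $u_{bk}u_{bj}=0$, so only $c=a$ remains. Apply Lemma~\ref{lem:proj}(b).
\end{proof}

\begin{lemma}\label{lem:three}
The entries of a magic unitary of size at most $3$ commute.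
\end{lemma}

\begin{proof}
Let $a\neq b$, $j\ne k$. In size $2$ there is no $c\notin\{a,b\}$. In size $3$ there is one, and $u_{bk}=1-u_{ak}-u_{ck}$, so
$u_{aj}u_{bk}u_{cj}=u_{aj}u_{cj}-u_{aj}u_{ak}u_{cj}-u_{aj}u_{ck}u_{cj}=0$. Apply Lemma~\ref{lem:return}.
\end{proof}

Rows whose entries commute with everything behave like values of a classical map, and one can split the algebra according to these values.

\begin{lemma}[splitting]\label{lem:split}
Let $(f_{aj})_{a\in X,\,j\in Y}$ be magic over $e\ne0$, and let $X_0\subseteq X$ be a set of rows whose entries commute with all entries of the matrix.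
\begin{enumerate}
\item[(a)] If $|X\setminus X_0|\le3$, then all entries commute.
\item[(b)] If $X_0=X$, there are a nonempty set $G$ of bijections $X\to Y$ and nonzero, mutually orthogonal projections $\varepsilon_g$ $(g\in G)$ with $\sum_g\varepsilon_g=e$ and $f_{aj}=\sum_{g(a)=j}\varepsilon_g$. For $g\in G$ and every tuple $\mathbf i$ in $X$, the word $f_{\mathbf i,g(\mathbf i)}$ is nonzero.
\end{enumerate}
\end{lemma}

\begin{proof}
For a map $g\colon X_0\to Y$ put $\varepsilon_g=e\prod_{a\in X_0}f_{a,g(a)}$. This is a projection commuting with all entries. Expanding $e=e\prod_{a\in X_0}\sum_jf_{aj}$ gives $\sum_g\varepsilon_g=e$, so the $\varepsilon_g$ are mutually orthogonal. Let $G$ be the set of $g$ with $\varepsilon_g\ne0$. By column orthogonality each $g\in G$ is injective, and by row orthogonality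
\begin{equation}\label{eq:eps}
\varepsilon_gf_{aj}=\varepsilon_g\ \text{ if } j=g(a),\qquad \varepsilon_gf_{aj}=0\ \text{ if } j\ne g(a)\qquad(a\in X_0).
\end{equation}

(a) Fix $g\in G$. For $b\notin X_0$ and $a\in X_0$ we have $\varepsilon_gf_{b,g(a)}=\varepsilon_gf_{a,g(a)}f_{b,g(a)}=0$. Hence the projections $\varepsilon_gf_{bk}$ with $b\notin X_0$, $k\notin g(X_0)$ have row sums $\varepsilon_g$; they have column sums $\varepsilon_g$ because $\varepsilon_gf_{ak}=0$ for $a\in X_0$ by \eqref{eq:eps}. They form a matrix of size at most $3$ that is magic over $\varepsilon_g$, so they commute by Lemma~\ref{lem:three}. All other products $\varepsilon_gf_{bk}$ are $0$ or $\varepsilon_g$. Therefore $f_{aj}f_{bk}=\sum_g(\varepsilon_gf_{aj})(\varepsilon_gf_{bk})$ is symmetric in the two factors.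

(b) As $|X|=|Y|$, the maps in $G$ are bijections. Summing \eqref{eq:eps} over $g$ gives the formula for $f_{aj}$, and $\varepsilon_gf_{\mathbf i,g(\mathbf i)}=\varepsilon_g\ne0$.
\end{proof}

\begin{corollary}\label{cor:comm}
Let $u$ be a magic unitary with commuting entries that satisfies the $\mathcal S$-relations of $M$. Then the set $G$ of Lemma~\ref{lem:split}(b) is contained in $\mathrm{Aut}(M)$, the entries generate an algebra of dimension at most $|\mathrm{Aut}(M)|$, and $u$ is the identity matrix if $\mathrm{Aut}(M)=1$.
\end{corollary}

\begin{proof}
For $g\in G$ the word $u_{\mathbf i,g(\mathbf i)}$ is nonzero, so $\mathbf i$ is an $\mathcal S$-tuple if and only if $g(\mathbf i)$ is. The algebra is spanned by the $\varepsilon_g$.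
\end{proof}

An automorphism permutes the components and the parallel classes. The next lemma is the quantum counterpart.

\begin{lemma}[blocks]\label{lem:block}
Let $u$ be a magic unitary and $\sim$ an equivalence relation on its index set such that $u_{ij}u_{i'j'}=0$ whenever exactly one of $i\sim i'$, $j\sim j'$ holds. For classes $P,Q$, the sums $\sum_{j\in Q}u_{ij}$ $(i\in P)$ and $\sum_{i\in P}u_{ij}$ $(j\in Q)$ are all equal to one projection $v_{PQ}$. Thus $(u_{ij})_{i\in P,\,j\in Q}$ is magic over $v_{PQ}$, the matrix $(v_{PQ})$ is a magic unitary, and $v_{PQ}\ne0$ implies $|P|=|Q|$. If $v_{PP}=1$, then $u_{ij}=0$ whenever exactly one of $i,j$ lies in $P$.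
\end{lemma}

\begin{proof}
Let $e_i=\sum_{j\in Q}u_{ij}$. For $i,i'\in P$ the hypothesis gives $e_i(1-e_{i'})=\sum_{j\in Q,\,j'\notin Q}u_{ij}u_{i'j'}=0$, so $e_i\le e_{i'}$, and by symmetry all $e_i$ $(i\in P)$ equal one projection $e$. Transposing, $e'=\sum_{i\in P}u_{ij}$ does not depend on $j\in Q$. For $i\notin P$, $j\in Q$ and $i_0\in P$ we have $eu_{ij}=\sum_{j'\in Q}u_{i_0j'}u_{ij}=0$; hence $ee'=e\sum_{\text{all }i}u_{ij}=e$, that is, $e\le e'$. Transposing, $e'\le e$. So $e=e'=v_{PQ}$. Next, $\sum_Qv_{PQ}=\sum_ju_{ij}=1$ for $i\in P$, and the same for columns. If $v_{PP}=1$, then the entries $u_{ij}$ with $j\in P$ already sum to $1$ in a row $i\in P$, so the other entries of that row vanish; the same holds for columns.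
\end{proof}

Finally we record what a nonzero word in the two-projection model looks like. Call a pair $(\sigma,\tau)$ of nontrivial permutations of $E$ with disjoint supports \emph{$\mathcal S$-free} if $u^{\sigma,\tau}(p,q)$ satisfies the $\mathcal S$-relations for all projections $p,q$ in all unital $C^*$-algebras.

\begin{lemma}\label{lem:model}
Let $u=u^{\sigma,\tau}(p,q)$ and $u_{\mathbf i\mathbf j}\ne0$.
\begin{enumerate}
\item[(a)] For each $m$: $j_m\in\{i_m,\sigma(i_m)\}$ if $i_m\in\operatorname{supp}\sigma$; $j_m\in\{i_m,\tau(i_m)\}$ if $i_m\in\operatorname{supp}\tau$; otherwise $j_m=i_m$ and the letter is $1$.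
\item[(b)] If no $i_m$ lies in $\operatorname{supp}\tau$, then $\mathbf j=\mathbf i$ or $\mathbf j=\sigma(\mathbf i)$; likewise with $\sigma,\tau$ exchanged.
\end{enumerate}
Moreover, if $(\sigma,\tau)$ is $\mathcal S$-free, then $\sigma,\tau\in\mathrm{Aut}(M)$.
\end{lemma}

\begin{proof}
(a) is the definition. (b) Every letter is $p$, $1-p$ or $1$, and $p(1-p)=0$; so the letters with $i_m\in\operatorname{supp}\sigma$ all sit in positions $(i_m,i_m)$, or all in positions $(i_m,\sigma(i_m))$. For the last claim, $u^{\sigma,\tau}(0,1)$ and $u^{\sigma,\tau}(1,0)$ are the permutation matrices of $\sigma$ and $\tau$.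
\end{proof}

\section{The method in small cases}\label{sec:small}

\begin{example}\label{ex:uniform}
(a) The circuits of $U_{2,4}$ are the three-element sets. For distinct $a,b,c$ the return word $u_{aj}u_{bk}u_{cj}$ has a circuit as row tuple and a repeated column, so it vanishes, and $\mathcal A_{\mathcal C}(U_{2,4})$ is commutative by Lemma~\ref{lem:return}.

(b) The only basis of $U_{4,4}$ is $E$, and the relations have length $4$. For $E=\{a,b,c,d\}$ we complete the return word to that length:
$u_{aj}u_{bk}u_{cj}=\sum_lu_{aj}u_{bk}u_{cj}u_{dl}=0$, since each term has a basis as row tuple and a repeated column. So $\mathcal A_{\mathcal B}(U_{4,4})$ is commutative.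

In both cases $\sigma=(1\,2)$ and $\tau=(3\,4)$ are automorphisms with disjoint supports. They fail the test of Theorem~\ref{thm:A}(2) because the return word $u_{11}u_{33}u_{21}$ of $u^{\sigma,\tau}(p_0,q_0)$ equals $p_0q_0(1-p_0)=\frac12\left(\begin{smallmatrix}0&1\\0&0\end{smallmatrix}\right)\neq0$.
\end{example}

So a return word with distinct rows $a,b,c$ dies as soon as $(a,b,c)$ extends to an $\mathcal S$-tuple. For bases this leaves only collinear rows, and the problem is concentrated on lines with many points. The following pair of examples shows what happens there.

Take four points $1,2,3,4$ on a line $L$ in the real plane and two points $x,y$ off $L$, with affine dependence; bases are the non-collinear triples. Let $M_1$ be the matroid in which the line through $x,y$ contains none of $1,\dots,4$, and $M_2$ the one in which it passes through $4$. In $M_1$ every circuit is a triple in $L$ or has four elements and spans the plane, so all points of $L$ are untied. In $M_2$ the circuit $\{4,x,y\}$ ties the point $4$.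

\begin{example}\label{ex:M1}
The pair $\sigma=(1\,2)$, $\tau=(3\,4)$ is $\mathcal B$-free for $M_1$. In a nonzero word of length $3$ we have $i_m\in L$ if and only if $j_m\in L$, and $i_m=j_m$ for $i_m\notin L$. Count the letters with $i_m\in L$. If there is none, $\mathbf i=\mathbf j$. If there is one, each tuple is a basis exactly when the other two entries are $x$ and $y$. If there are two, the word is $u_{cc'}u_{dd'}$, so $c=d$ if and only if $c'=d'$, and each tuple is a basis exactly when its two entries in $L$ differ. If there are three, neither tuple is a basis.
\end{example}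

\begin{example}\label{ex:M2}
The algebra $\mathcal A_{\mathcal B}(M_2)$ is commutative, although $(1\,2)$ and $(x\,y)$ are automorphisms with disjoint supports. There are three steps.

\emph{Step 1: $u$ preserves $L$.} Let $a\ne b$, $j\ne k$, $L_1=\overline{ab}$, $L_2=\overline{jk}$ and $T=u_{aj}u_{bk}$. The relations give $Tu_{cl}=0$ if exactly one of $c\in L_1$, $l\in L_2$ holds. Hence $\sum_{l\in L_2}Tu_{cl}=T$ for each $c\in L_1$, and $\sum_{c\in L_1}Tu_{cl}=T$ for each $l\in L_2$. Summing over $L_1\times L_2$ in two ways gives $|L_1|T=|L_2|T$, so $T=0$ unless $|L_1|=|L_2|$. For $a\neq b$ in $L$ and $j\notin L$, every line through $j$ has fewer than four points, so $u_{aj}=\sum_{k\ne j}u_{aj}u_{bk}=0$. With the transposed statement, $u$ is block diagonal with blocks $L$ and $\{x,y\}$.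

\emph{Step 2: the tied point is fixed.} For $j\in\{1,2,3\}$,
\[
u_{4j}=u_{xx}u_{yy}u_{4j}+u_{xy}u_{yx}u_{4j}=0,
\]
because the rows $(x,y,4)$ are dependent while the columns form a basis. So $u_{44}=1$.

\emph{Step 3: three points remain.} The blocks $\{1,2,3\}$ and $\{x,y\}$ each commute internally by Lemma~\ref{lem:three}. For $a\in\{1,2,3\}$ and $b\in\{x,y\}$ the line $\overline{ab}$ has two points, so $(a,b,c)$ is a basis for all $c\notin\{a,b\}$, all return words vanish, and the two blocks commute with each other.
\end{example}

The general proof for bases follows these three steps. The new difficulty is in Step~1: when several lines have the same size, $u$ need not preserve $L$, and one has to construct projections $R_{LL'}$ expressing that ``$L$ goes to $L'$'' and show that they are central enough for Step~2 to run under each of them.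

\section{Circuits}\label{sec:circuits}

\subsection*{Return words}

In a connected simple matroid, three elements need not lie on a common circuit: in the cycle matroid of $K_4$, no cycle contains the three edges at a vertex. So the argument of Example~\ref{ex:uniform}(a) does not apply directly. The way out is to use the columns first. If the columns $j,k$ lie on a circuit, a nonzero return word forces the rows $a$ and $c$ to complete the same set $Y\ni b$ to a circuit, and in that situation a circuit through $a,b,c$ does exist.

\begin{lemma}\label{lem:Y}
Let $a\ne c$ be elements outside a set $Y$ such that $Y\cup a$ and $Y\cup c$ are circuits. Then $a\parallel c$, or for every $t\in Y$ some circuit contains $\{a,c,t\}$.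
\end{lemma}

\begin{proof}
For each $y\in Y$, (M1) gives a circuit $D_y\subseteq(Y\setminus y)\cup\{a,c\}$. It contains both $a$ and $c$, for otherwise it would be a proper subset of $Y\cup c$ or $Y\cup a$. Suppose $a\not\parallel c$ and that no circuit contains $\{a,c,t\}$ for some $t\in Y$. Then $t\notin D_y$ for all $y$. Since $\{a,c\}$ is not a circuit, there is $z\in D_t\cap Y$. Both $D_t$ and $D_z$ lie in $(Y\setminus t)\cup\{a,c\}$, which is the independent set $(Y\setminus t)\cup a$ with one element added. By (M2), $D_t=D_z$. But $z\in D_t\setminus D_z$.
\end{proof}

The first alternative cannot be dropped: if $a\parallel c$, the only circuit containing both is $\{a,c\}$. This is the source of (C1).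

In the rest of this section $u$ is a magic unitary satisfying the $\mathcal C$-relations of $M$, except where the two-projection model is named.

\begin{lemma}\label{lem:Creturn}
Let $a,b,c$ be distinct and let $j\ne k$ lie in one component. If $u_{aj}u_{bk}u_{cj}\ne0$, then $a\parallel c$.
\end{lemma}

\begin{proof}
Choose a circuit $(j,k,l_1,\dots,l_m)$ with $m\ge0$ and insert the column sums for $l_1,\dots,l_m$:
\[
u_{aj}u_{bk}u_{cj}=\sum_{x_1,\dots,x_m}u_{aj}u_{bk}u_{x_1l_1}\cdots u_{x_ml_m}u_{cj}.
\]
Some term is nonzero. The column tuples of its first $m+2$ letters and of its last $m+2$ letters are circuits, so the row tuples $(a,b,x_1,\dots,x_m)$ and $(b,x_1,\dots,x_m,c)$ are circuits. Apply Lemma~\ref{lem:Y} with $Y=\{b,x_1,\dots,x_m\}$ and $t=b$. If $a\not\parallel c$, there is a circuit $(a,b,c,y_1,\dots,y_s)$, and inserting row sums gives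
\[
u_{aj}u_{bk}u_{cj}=\sum_{l'_1,\dots,l'_s}u_{aj}u_{bk}u_{cj}u_{y_1l'_1}\cdots u_{y_sl'_s}=0,
\]
because in each term the row tuple is a circuit and the column $j$ is repeated. This contradicts the assumption.
\end{proof}

Lemma~\ref{lem:block} applies to two equivalence relations. By transposition it suffices to treat $i\sim i'$, $j\not\sim j'$, and the case $i=i'$ is row orthogonality. For ``same component'' and $i\ne i'$, extend $(i,i')$ to a circuit and insert the row sums for the added elements; no column tuple that occurs is a circuit, since it meets two components, so $u_{ij}u_{i'j'}=0$. For ``equal or parallel'' and $i\parallel i'$, the claim is a relation of length $2$. We write $v=(v_{KK'})$ for the magic unitary indexed by components.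

\begin{lemma}\label{lem:KK}
Let $K,K'$ be components, not necessarily distinct, at least one of which contains no parallel pair. Then the entries $u_{ij}$ $(i\in K,\ j\in K')$ commute. If $M|K\not\cong M|K'$, then $v_{KK'}=0$. If there is exactly one isomorphism $f\colon M|K\to M|K'$, then $u_{i,f(i)}=v_{KK'}$ and $u_{ij}=0$ for $j\ne f(i)$.
\end{lemma}

\begin{proof}
By transposition assume that $K$ has no parallel pair. Let $a\ne b$ in $K$ and $j\ne k$ in $K'$. An element parallel to $a$ would lie in $K$, so there is none, and all return words $u_{aj}u_{bk}u_{cj}$ vanish by Lemma~\ref{lem:Creturn}. Lemma~\ref{lem:return} gives commutativity. If $v_{KK'}=0$, all these entries vanish and the remaining claims hold. Otherwise apply Lemma~\ref{lem:split}(b) to the block, which is magic over $v_{KK'}$. For $g\in G$ the words $u_{\mathbf i,g(\mathbf i)}$ are nonzero, so a tuple $\mathbf i$ in $K$ is a circuit if and only if $g(\mathbf i)$ is; thus $G$ is a nonempty set of isomorphisms $M|K\to M|K'$.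
\end{proof}

\subsection*{The two directions}

\begin{proposition}\label{prop:Cfree}
If (C1) or (C2) holds, then $M$ has a $\mathcal C$-free pair.
\end{proposition}

\begin{proof}
Let $u_{\mathbf i\mathbf j}\ne0$ be a word of length $k$ in $u=u^{\sigma,\tau}(p,q)$. We show that $\mathbf i$ is a circuit if and only if $\mathbf j$ is.

(C1) Let $\sigma,\tau$ be the transpositions of the two circuits. By Lemma~\ref{lem:model}(a), $j_m$ is equal or parallel to $i_m$ for each $m$. If $k=1$, then $i_1$ is a loop if and only if $j_1$ is, because a loop is parallel to nothing. If $k=2$, orthogonality gives $i_1=i_2\Leftrightarrow j_1=j_2$; and $i_1,i_2$ lie in one parallel class if and only if $j_1,j_2$ do. Hence $i_1\parallel i_2\Leftrightarrow j_1\parallel j_2$. If $k\ge3$ and $\mathbf i$ is a circuit, its entries lie in $k$ different classes. The transpositions $(i_m\,j_m)$ with $i_m\neq j_m$ then act on different classes, and their product is an automorphism by (M4) that maps $\mathbf i$ to $\mathbf j$. The same argument runs from $\mathbf j$ to $\mathbf i$.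

(C2) Take $\sigma,\tau$ as given. By Lemma~\ref{lem:model}(a), $i_m\in S\Leftrightarrow j_m\in S$ and $i_m\in T\Leftrightarrow j_m\in T$. Suppose one of the tuples is a circuit. It lies in one component; as $S$ and $T$ are disjoint unions of components, it avoids $S$ or avoids $T$, and then so does the other tuple. By Lemma~\ref{lem:model}(b), $\mathbf j\in\{\mathbf i,\sigma(\mathbf i),\tau(\mathbf i)\}$, so both tuples are circuits.
\end{proof}

\begin{proposition}\label{prop:Ccomm}
If neither (C1) nor (C2) holds, then the entries of $u$ commute.
\end{proposition}

\begin{proof}
Since (C1) fails, there is at most one nontrivial parallel class $Q$, and $|Q|\le3$. In particular, of two distinct components at most one contains a parallel pair, so Lemma~\ref{lem:KK} gives $v_{KK'}=0$ for non-isomorphic components. Call a component $K$ \emph{asymmetric} if $\mathrm{Aut}(M|K)=1$; by (M4) it then has no parallel pair. If $K$ is asymmetric and isomorphic to no other component, then $v_{KK}=1$, and Lemmas~\ref{lem:block} and~\ref{lem:KK} show that the rows and columns of $u$ indexed by $K$ are those of the identity matrix.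

\emph{Case 1: no two distinct components are isomorphic.} Then $u$ is block diagonal with respect to components. Two components with nontrivial automorphisms would give (C2) by (M3), so all components but at most one, say $K_0$, are asymmetric and contribute scalars. Let $a\ne b$ and $j\ne k$ in $K_0$. If $a$ is parallel to nothing, all return words $u_{aj}u_{bk}u_{cj}$ vanish by Lemma~\ref{lem:Creturn}, so $u_{aj}$ and $u_{bk}$ commute. The same holds, with the two letters exchanged, if $b$ is parallel to nothing. There remains $a,b\in Q$. Apply Lemma~\ref{lem:block} to the parallel classes: $Q$ is the only class of its size, so its diagonal block projection is $1$. Thus $u_{aj}$ and $u_{bk}$ are zero or belong to the magic unitary $(u_{il})_{i,l\in Q}$ of size at most $3$, and they commute by Lemma~\ref{lem:three}.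

\emph{Case 2: $M|K_1\cong M|K_2$ for some components $K_1\ne K_2$.} All components are asymmetric. Indeed, if $K_1$ or $K_2$ had a nontrivial automorphism, both would, giving (C2) with $S=K_1$, $T=K_2$; and a nontrivial automorphism of another component $K$, together with a swap of $K_1$ and $K_2$, would give (C2) with $S=K$, $T=K_1\cup K_2$. Two isomorphic components different from $K_1,K_2$ would give (C2) by two swaps. Hence the isomorphism class $\mathcal K$ of $K_1$ has two or three members, and each component outside $\mathcal K$ is isomorphic to no other and contributes scalars. For $K,K'\in\mathcal K$ there is exactly one isomorphism $M|K\to M|K'$, so by Lemma~\ref{lem:KK} each $u_{ij}$ with $i\in K$, $j\in K'$ is $0$ or $v_{KK'}$. The matrix $(v_{KK'})_{K,K'\in\mathcal K}$ is a magic unitary of size at most $3$, because $v_{KK'}=0$ when exactly one of $K,K'$ is in $\mathcal K$. Lemma~\ref{lem:three} finishes the proof.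
\end{proof}

\section{Bases: lines of a simple matroid}\label{sec:lines}

\subsection*{Independence relations and simplification}

The $\mathcal B$-relations all have length $r$. Completing words as in Example~\ref{ex:uniform}(b) produces shorter ones.

\begin{lemma}\label{lem:I}
Let $u$ satisfy the $\mathcal B$-relations of a matroid $M$ of rank $r\ge1$. Then for $1\le t\le r$,
\[
\mathrm{(I)}\qquad u_{\mathbf i\mathbf j}=0\quad\text{if exactly one of }\mathbf i,\mathbf j\in E^t\text{ is independent.}
\]
Consequently $u$ is block diagonal with respect to loops and non-loops, and the non-loop block satisfies the $\mathcal B$-relations of $M^\circ$. Lemma~\ref{lem:block} applies to this block and the parallel classes of $M^\circ$, and the resulting magic unitary $v$, indexed by the points of $N$, satisfies (I) for $N$.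
\end{lemma}

\begin{proof}
Let $\mathbf i$ be independent and $\mathbf j$ dependent. Extend $\mathbf i$ to a basis $(i_1,\dots,i_r)$ and insert the row sums for $i_{t+1},\dots,i_r$. No extension of $\mathbf j$ is a basis, so every term vanishes. The other case is the transpose. With $t=1$ we get $u_{ij}=0$ if exactly one of $i,j$ is a loop. Two non-loops $i,i'$ are equal or parallel exactly when $(i,i')$ is dependent, so for $r\ge2$ the hypothesis of Lemma~\ref{lem:block} is (I) with $t=2$; for $r=1$ there is one class and nothing to check. Finally, fix $i_m\in P_m$ and expand
$v_{P_1Q_1}\cdots v_{P_tQ_t}=\sum_{j_m\in Q_m}u_{i_1j_1}\cdots u_{i_tj_t}$; the tuples $\mathbf i,\mathbf j$ are independent in $M^\circ$ exactly when $(P_m)$, $(Q_m)$ are independent in $N$.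
\end{proof}

For the rest of this section, $N$ is a simple matroid of rank $r\ge3$ and $v$ is a magic unitary indexed by its points that satisfies (I). The assumption $r\ge3$ makes (I) available for words of length $3$, on which everything rests.

\subsection*{Line projections}

Lines overlap, so Lemma~\ref{lem:block} does not apply to them. Fix lines $L,L'$ and put
\[
\alpha_a=\sum_{j\in L'}v_{aj}\quad(a\in L),\qquad \beta_j=\sum_{a\in L}v_{aj}.
\]
These are projections, and $\beta_j$ depends only on $L$ and the point $j$. For the permutation matrix of an automorphism $g$, $\alpha_a$ is $1$ exactly when $g(a)\in L'$. One point landing on $L'$ says little, but two points of $L$ landing on $L'$ force $g(L)=L'$. So the right object is $\alpha_a\alpha_b$.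

\begin{lemma}\label{lem:R}
For each pair of lines $L,L'$ there is a projection $R=R_{LL'}$ with the following properties.
\begin{enumerate}
\item[(a)] $R=\alpha_a\alpha_b=\beta_j\beta_k$ for all $a\ne b$ in $L$ and $j\ne k$ in $L'$; also $R\le\alpha_c$ and $R\le\beta_l$ for $c\in L$, $l\in L'$.
\item[(b)] $Rv_{cl}=0=v_{cl}R$ if exactly one of $c\in L$, $l\in L'$ holds.
\item[(c)] $R$ commutes with $v_{aj}$ for $a\in L$ and all $j$. The matrix $f_{aj}=Rv_{aj}$ $(a\in L,\ j\in L')$ is magic over $R$; in particular $|L|=|L'|$ if $R\ne0$.
\item[(d)] $\sum_{L''}R_{LL''}=1$ and $\beta_j=\sum_{L''\ni j}R_{LL''}$ for every point $j$, the sums running over lines $L''$. For $a\ne b$ in $L$ and $j\ne k$ in $L'$, $v_{aj}v_{bk}=f_{aj}f_{bk}$.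
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{Construction.} For $a\ne b$ and $c$ in $L$,
\[
\alpha_a\alpha_b(1-\alpha_c)=\sum_{j,k\in L',\ l\notin L'}v_{aj}v_{bk}v_{cl}=0:
\]
terms with $j=k$ vanish by column orthogonality, and for $j\ne k$ the columns $(j,k,l)$ are independent while the rows $(a,b,c)$ are not. With $c=a$, Lemma~\ref{lem:proj}(b) shows that $\alpha_a,\alpha_b$ commute. So $\alpha_a\alpha_b$ is a projection below every $\alpha_c$, hence below $\alpha_{a'}\alpha_{b'}$ for any $a'\ne b'$ in $L$. By symmetry it does not depend on $a,b$; call it $R$.

(b) If $c\in L$, $l\notin L'$, then $Rv_{cl}=R\alpha_cv_{cl}=0$ by row orthogonality. If $c\notin L$, $l\in L'$, then in $\alpha_a\alpha_bv_{cl}=\sum_{j,k\in L'}v_{aj}v_{bk}v_{cl}$ the rows are independent and the columns, all on $L'$, are not. Adjoints give the other order.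

(a) For $l\in L'$, (b) gives $R\beta_l=R\sum_{\text{all }c}v_{cl}=R$, so $R\le\beta_l$. The construction applied to the transpose of $v$ and the lines $L',L$ shows that $R'=\beta_j\beta_k$ is a projection independent of $j\neq k$ in $L'$, and what we just proved, transposed, gives $R'\le\alpha_c$ for all $c\in L$. Thus $R\le\beta_j\beta_k=R'$ and $R'\le\alpha_a\alpha_b=R$.

(c) For $j\notin L'$ use (b). Let $j\in L'$. For $j'\in L'\setminus j$ we have $v_{aj}\beta_j=v_{aj}$ and $\beta_{j'}v_{aj'}=v_{aj'}$, so $v_{aj}Rv_{aj'}=v_{aj}\beta_j\beta_{j'}v_{aj'}=v_{aj}v_{aj'}=0$. For $j'\notin L'$, $Rv_{aj'}=0$. Hence $v_{aj}R=\sum_{j'}v_{aj}Rv_{aj'}=v_{aj}Rv_{aj}$, and Lemma~\ref{lem:proj}(b) applies. The row sums of $f$ are $R\alpha_a=R$ and the column sums are $R\beta_j=R$.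

(d) Fix $a\ne b$ in $L$. Every pair $j\ne k$ lies on one line, so grouping by lines gives
\[
1=\sum_{j\ne k}v_{aj}v_{bk}=\sum_{L''}\ \sum_{j,k\in L''}v_{aj}v_{bk}=\sum_{L''}R_{LL''}.
\]
Multiply by $\beta_j$: if $j\in L''$, then $R_{LL''}\beta_j=R_{LL''}$ by (a); if $j\notin L''$, then $R_{LL''}\beta_j=0$ by (b). Finally $v_{aj}v_{bk}=\sum_{L''}v_{aj}R_{LL''}v_{bk}$, and by (b) a nonzero term needs $j,k\in L''$, that is, $L''=L'$. By (c), $v_{aj}Rv_{bk}=f_{aj}f_{bk}$.
\end{proof}

\subsection*{Centrality}

By Lemma~\ref{lem:R}(d), commutativity of $v$ reduces to commutativity of the matrices $f$, one for each pair of lines. To repeat Step~2 of Example~\ref{ex:M2} we want to express the entries of a tied row of $f$ through entries $v_{xl}$ with $x\notin L$, and to know that these commute with $f$. The compressions $Rv_{xl}R$ are easily seen to commute with $f$, but a product of compressions has factors $R$ between the letters, and (I) says nothing about it. We therefore need $R$ to commute with $v_{xl}$ itself.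

\begin{proposition}\label{prop:central}
If $|L|\ge3$, then $R=R_{LL'}$ commutes with all entries of $v$, and for $x\notin L$ the elements $Rv_{xl}$ commute with all $f_{bk}$ $(b\in L,\ k\in L')$.
\end{proposition}

\begin{proof}
Let $R\ne0$, so $|L'|=|L|\ge3$. By Lemma~\ref{lem:R}(b),(c) only $x\notin L$, $l\notin L'$ needs attention. Fix $x\notin L$ and put $h_l=Rv_{xl}R$ for $l\notin L'$. By Lemma~\ref{lem:R}(b), $\sum_{l\notin L'}h_l=R$. The plan is to show that the $h_l$ are mutually orthogonal; then they are idempotent, and a compression $Rv_{xl}R$ is idempotent only if $R$ and $v_{xl}$ commute.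

\emph{Step 1: $h_l$ commutes with $f_{aj}$.} For $a\ne a'$ in $L$, Lemma~\ref{lem:R}(c) and (I) give
$f_{aj}h_lf_{a'j}=R\,v_{aj}v_{xl}v_{a'j}\,R=0$, since the rows $(a,x,a')$ are independent and the column $j$ is repeated. Hence $f_{aj}h_l=f_{aj}h_l\sum_{a'\in L}f_{a'j}=f_{aj}h_lf_{aj}$, and Lemma~\ref{lem:proj}(b) applies.

\emph{Step 2: $h_lh_s=0$ for $l\ne s$ off $L'$.} We must show that $v_{xl}Rv_{xs}$ vanishes after compression by $R$. The line $\overline{ls}$ differs from $L'$, so it meets $L'$ in at most one point, and since $|L'|\ge3$ there are points $j\ne k$ in $L'\setminus\overline{ls}$. For $a\in L$, (I) gives $v_{xl}v_{aj}v_{xs}=0$, since the columns $(l,j,s)$ are independent and the row $x$ is repeated. Summing over $a\in L$ and using Lemma~\ref{lem:R}(d),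
\begin{equation}\label{eq:sumlines}
\sum_{L''\ni j}v_{xl}R_{LL''}v_{xs}=v_{xl}\beta_jv_{xs}=0 .
\end{equation}
We want the term $L''=L'$ alone. The second point $k$ serves to remove the others: we multiply on both sides by $f_{ak}$. Let $a\in L$ and let $L''\ne L'$ be a line through $j$; then $k\notin L''$. Lemma~\ref{lem:R}(c) for the pair $L,L''$ gives $R_{LL''}=\sum_{m\in L''}v_{am}R_{LL''}v_{am}$, so
\[
f_{ak}\,v_{xl}R_{LL''}v_{xs}\,f_{ak}=\sum_{m\in L''}R\,(v_{ak}v_{xl}v_{am})\,R_{LL''}\,(v_{am}v_{xs}v_{ak})\,R .
\]
In both brackets the row $a$ is repeated, so a nonzero term needs $(k,l,m)$ and $(m,s,k)$ dependent. As $l,s\ne k$, this means $m\in\overline{kl}\cap\overline{ks}$. These two lines are distinct, for otherwise both would equal $\overline{ls}$, which misses $k$. So $m=k$, which is impossible for $m\in L''$. All terms vanish, and \eqref{eq:sumlines} yields $f_{ak}v_{xl}Rv_{xs}f_{ak}=0$. The left side is $f_{ak}h_lh_sf_{ak}$, which equals $h_lh_sf_{ak}$ by Step~1. Summing over $a\in L$ gives $h_lh_s=h_lh_sR=0$.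

\emph{Step 3.} Now $h_l=h_l\sum_sh_s=h_l^2$. For $y=(1-R)v_{xl}R$ we get $y^*y=Rv_{xl}R-Rv_{xl}Rv_{xl}R=h_l-h_l^2=0$, so $y=0$ and $v_{xl}R=Rv_{xl}R$ is self-adjoint. Thus $R$ commutes with $v_{xl}$, and $Rv_{xl}=h_l$ commutes with all $f_{bk}$ by Step~1.
\end{proof}

\begin{remark}
The hypothesis $|L|\ge3$ is needed. In Example~\ref{ex:M1} take $v=u^{\sigma,\tau}(p,q)$ and $L=L'=\{x,1\}$ as the pair of lines. Then $R=\alpha_x\alpha_1=1\cdot p=p$, which need not commute with $v_{33}=q$.
\end{remark}

\subsection*{Tied points}

\begin{proposition}\label{prop:tied}
Let $|L|\ge3$ and let $a\in L$ be tied. Then $f_{aj}$ commutes with $f_{bk}$ for all $b\in L$ and $j,k\in L'$.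
\end{proposition}

\begin{proof}
Let $R\ne0$ and let $D=\{a,x_1,\dots,x_s\}$ be a circuit with $s+1$ elements and $L\not\subseteq\operatorname{cl}(D)$. By (M5), $L\cap\operatorname{cl}(D)=\{a\}$, so all $x_i$ lie off $L$. By (M2), $\mathbf x=(x_1,\dots,x_s)$ is independent and spans $\operatorname{cl}(D)$. Fix $b_0\in L\setminus a$. Then $(\mathbf x,a)$ is dependent and $(\mathbf x,b_0)$ is independent; the latter shows $s+1\le r$, so (I) applies to words of length $s+1$.

For an $s$-tuple $\mathbf l$ of points put $w_{\mathbf l}=Rv_{\mathbf x\mathbf l}$. By Proposition~\ref{prop:central}, $w_{\mathbf l}=\prod_i(Rv_{x_il_i})$ commutes with all $f_{bk}$, and $w_{\mathbf l}f_{bk}=Rv_{\mathbf x\mathbf l}v_{bk}$. Also $\sum_{\mathbf l}w_{\mathbf l}=R$. Suppose $w_{\mathbf l}\ne0$. Then $\mathbf l$ is independent by (I), and (I) with (M2) gives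
\[
w_{\mathbf l}f_{aj}=0\ \text{ if } j\notin\operatorname{cl}(\mathbf l),\qquad w_{\mathbf l}f_{b_0k}=0\ \text{ if } k\in\operatorname{cl}(\mathbf l).
\]
Since $\sum_{j\in L'}w_{\mathbf l}f_{aj}=w_{\mathbf l}=\sum_{k\in L'}w_{\mathbf l}f_{b_0k}$ is nonzero, $L'$ meets $\operatorname{cl}(\mathbf l)$ and is not contained in it. So $L'\cap\operatorname{cl}(\mathbf l)$ is a single point $j(\mathbf l)$, and $w_{\mathbf l}f_{aj}$ is $w_{\mathbf l}$ for $j=j(\mathbf l)$ and $0$ otherwise. Therefore $f_{aj}=\sum_{\mathbf l}w_{\mathbf l}f_{aj}$ is the sum of those $w_{\mathbf l}\neq0$ with $j(\mathbf l)=j$, and it commutes with all $f_{bk}$.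
\end{proof}

In the application, $N$ may have a point that $v$ is known to fix, namely the unique nontrivial parallel class. Such a point need not be tied, but it is harmless.

\begin{proposition}\label{prop:simple}
Let $Z$ be the empty set or a set consisting of one point $o$ with $v_{oo}=1$. If every line $L$ of $N$ has at most three untied points outside $Z$, then all entries of $v$ commute.
\end{proposition}

\begin{proof}
Let $a\ne b$, $j\ne k$, $L=\overline{ab}$, $L'=\overline{jk}$. If $|L|=2$, then $(a,b,c)$ is independent for all $c\notin\{a,b\}$, so the return words $v_{aj}v_{bk}v_{cj}$ vanish by (I) and Lemma~\ref{lem:return} applies. Let $|L|\ge3$. By Lemma~\ref{lem:R}(d), $v_{aj}v_{bk}=f_{aj}f_{bk}$ and $v_{bk}v_{aj}=f_{bk}f_{aj}$, so it suffices to show that the entries of $f$ commute, and we may assume $R\ne0$. Let $X_0\subseteq L$ consist of the tied points and of $o$ if $o\in L$. Entries in tied rows commute with all entries by Proposition~\ref{prop:tied}; entries in row $o$ are $0$ or $R$. Since $|L\setminus X_0|\le3$, Lemma~\ref{lem:split}(a) applies.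
\end{proof}

\section{Bases: the two directions}\label{sec:bases}

\begin{proposition}\label{prop:Bfree}
If one of (B1)--(B5) holds, then $M$ has a $\mathcal B$-free pair.
\end{proposition}

\begin{proof}
In each case we name $\sigma,\tau$, take a nonzero word $u_{\mathbf i\mathbf j}$ of length $r$ in $u=u^{\sigma,\tau}(p,q)$, and show that $\mathbf i$ is a basis if and only if $\mathbf j$ is. In all cases $\sigma$ and $\tau$ map loops to loops and non-loops to non-loops, so $i_m$ is a loop if and only if $j_m$ is. If a loop occurs, neither tuple is a basis. We therefore assume that no loop occurs. By (M2) it is enough to show $\operatorname{cl}(\mathbf i)=\operatorname{cl}(\mathbf j)$, and we often do this.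

(B1) Let $\sigma,\tau$ be transpositions of two disjoint pairs of loops. Then $\mathbf i=\mathbf j$.

(B2) Let $\sigma$ transpose two loops and let $\tau\in\mathrm{Aut}(M^\circ)\setminus\{1\}$, extended by the identity. By Lemma~\ref{lem:model}(b), $\mathbf j=\mathbf i$ or $\mathbf j=\tau(\mathbf i)$.

(B3) Let $\sigma,\tau$ be the transpositions of the two pairs. Then $\operatorname{cl}(i_m)=\operatorname{cl}(j_m)$ for all $m$, so the closures agree.

(B4) Let $F=\{c_1,c_2,c_3,c_4\}$ be a set of untied trivial classes on the line $L$, regarded as elements of $M^\circ$, and let $\sigma=(c_1\,c_2)$, $\tau=(c_3\,c_4)$. The set $F$ has rank $2$, and any two of its elements span $\operatorname{cl}(F)$. Untiedness enters through the following exchange property.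
\begin{enumerate}
\item[(E)] For $c,c'\in F$ and a tuple $\mathbf a$ of non-loops outside $F$, the tuple $(\mathbf a,c)$ is independent if and only if $(\mathbf a,c')$ is.
\end{enumerate}
If $\mathbf a$ is dependent, both tuples are. Let $\mathbf a$ be independent and $(\mathbf a,c')$ dependent. By (M2) the entries of $(\mathbf a,c')$ contain a circuit $D\ni c'$. As $c'$ is not a loop and is parallel to nothing, $|D|\ge3$, so the classes of $D$ form a circuit of $N$ through $c'$. Since $c'$ is untied, its closure contains $L$. Hence $c\in\operatorname{cl}(D)=\operatorname{cl}(D\setminus c')\subseteq\operatorname{cl}(\mathbf a)$, and $(\mathbf a,c)$ is dependent. Exchanging $c$ and $c'$ gives the converse.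

In the word, $i_m\in F\Leftrightarrow j_m\in F$, and for $i_m\notin F$ we have $i_m=j_m$ and the letter is $1$. Count the positions $m$ with $i_m\in F$. If there is none, $\mathbf i=\mathbf j$. If there is one, use (E). If there are three or more, each tuple has three entries in a set of rank $2$ and is dependent. If there are exactly two, with rows $c,d$ and columns $c',d'$, the word equals $u_{cc'}u_{dd'}$, so $c=d\Leftrightarrow c'=d'$ by orthogonality. For $c=d$ both tuples have a repeated entry; for $c\ne d$ both pairs span $\operatorname{cl}(F)$ and the closures agree.

(B5) Let $\sigma=(z_1\,z_2)$ with $z_1\ne z_2$ in $P$. All other classes are trivial, so $\tau$ acts on $E(M^\circ)\setminus P$; extend it by the identity on $P$ and on the loops. It induces the given automorphism of $N$ and maps each class bijectively onto a class, so it is an automorphism of $M$. We have $i_m\in P\Leftrightarrow j_m\in P$. If two or more positions have $i_m\in P$, both tuples are dependent. If none has, Lemma~\ref{lem:model}(b) gives $\mathbf j\in\{\mathbf i,\tau(\mathbf i)\}$. Suppose exactly one has. Here letters in $p$ and in $q$ can mix, and at the other positions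 we only know $j_m\in\{i_m,\tau(i_m)\}$ for each $m$ separately. Since $\tau$ fixes $P$ and the line through $P$ and $i_m$, the point $\tau(i_m)\neq P$ lies on that line, so $\operatorname{cl}(P\cup i_m)=\operatorname{cl}(P\cup j_m)$. Both $\operatorname{cl}(\mathbf i)$ and $\operatorname{cl}(\mathbf j)$ contain $P$, hence each contains all entries of the other tuple, and the closures agree.
\end{proof}

\begin{proposition}\label{prop:Bcomm}
If none of (B1)--(B5) holds and $u$ is a magic unitary satisfying the $\mathcal B$-relations of $M$, then the entries of $u$ commute.
\end{proposition}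

\begin{proof}
If $r=0$, all elements are loops, $n=\ell\le3$, and Lemma~\ref{lem:three} applies. Let $r\ge1$. By Lemma~\ref{lem:I}, $u$ consists of a loop block of size $\ell\le3$, whose entries commute among themselves, and a block $u^\circ$ satisfying the $\mathcal B$-relations of $M^\circ$. It suffices to show that the entries of $u^\circ$ commute. For if $\ell\le1$, the loop block is empty or $1$; and if $\ell\ge2$, then $\mathrm{Aut}(M^\circ)=1$ because (B2) fails, so $u^\circ$ is the identity matrix by Corollary~\ref{cor:comm}.

Since (B3) fails, $M^\circ$ is simple or has exactly one nontrivial class $P$, with $|P|\le3$. In the second case, let $v$ be the magic unitary of Lemma~\ref{lem:I}. Then $v_{PP}=1$, since no other class has the size of $P$; so $u^\circ$ splits into the block $(u_{zz'})_{z,z'\in P}$, whose entries commute among themselves by Lemma~\ref{lem:three}, and the block $(u_{xy})=(v_{xy})$ indexed by trivial classes.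

\emph{Rank $1$.} There is one class, of size at most $3$; use Lemma~\ref{lem:three}.

\emph{Rank $2$.} The only line of $N$ is the set of all points. Circuits of $N$ have three elements and span, so all points are untied. If $M^\circ$ is simple, it has at most three elements because (B4) fails. Otherwise, any transposition of two points other than $P$ is an automorphism of the uniform matroid $N$ fixing $P$ and the only line; as (B5) fails, there is at most one point $x\ne P$, and its block is $u_{xx}=1$.

\emph{Rank at least $3$, $M^\circ$ simple.} Apply Proposition~\ref{prop:simple} with $N=M^\circ$, $v=u^\circ$, $Z=\emptyset$; its hypothesis is the failure of (B4).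

\emph{Rank at least $3$, one nontrivial class $P$.} Since (B4) fails, every line of $N$ has at most three untied points other than $P$, and Proposition~\ref{prop:simple} with $Z=\{P\}$ shows that the entries of $v$ commute. It remains to make the two blocks commute with each other, and this is where (B5) enters. By Lemma~\ref{lem:split}(b) and Corollary~\ref{cor:comm}, applied to $v$, which satisfies the $\mathcal B$-relations of $N$ by (I) with $t=r$, there are a set $G\subseteq\mathrm{Aut}(N)$ and orthogonal nonzero projections $\varepsilon_g$ with sum $1$ and $v_{xy}=\sum_{g(x)=y}\varepsilon_g$. As $v_{PP}=1$, every $g\in G$ fixes $P$. We show that $\varepsilon_gu_{zz'}\varepsilon_h=0$ for $g\ne h$ in $G$ and $z,z'\in P$.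

The automorphism $\theta=g^{-1}h\ne1$ fixes $P$. Since (B5) fails, $\theta(\Lambda)\ne\Lambda$ for some line $\Lambda\ni P$. As $|\theta(\Lambda)|=|\Lambda|$, there is $x\in\Lambda$ with $\theta(x)\notin\Lambda$. Then $x\ne P$, $\Lambda=\overline{Px}$, and $(\theta(x),P,x)$ is independent in $N$; so $(\theta(x),z,x)$ is independent in $M^\circ$. Put $y=h(x)=g(\theta(x))$, a trivial class. The return word $u_{\theta(x),y}\,u_{zz'}\,u_{xy}$ vanishes by (I). Since $\varepsilon_gu_{\theta(x),y}=\varepsilon_g$ and $u_{xy}\varepsilon_h=\varepsilon_h$,
\[
\varepsilon_gu_{zz'}\varepsilon_h=\varepsilon_g\,u_{\theta(x),y}u_{zz'}u_{xy}\,\varepsilon_h=0 .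
\]
Hence $u_{zz'}=\sum_g\varepsilon_gu_{zz'}\varepsilon_g$ commutes with every $\varepsilon_g$, and therefore with every $v_{xy}$.
\end{proof}

\section{Proofs of the main theorems}\label{sec:end}

By Propositions~\ref{prop:Cfree} and~\ref{prop:Ccomm} for $\mathcal S=\mathcal C$, and Propositions~\ref{prop:Bfree} and~\ref{prop:Bcomm} for $\mathcal S=\mathcal B$, the following holds. If one of the conditions listed in Theorem~\ref{thm:C}, respectively Theorem~\ref{thm:B}, is satisfied, then $M$ has an $\mathcal S$-free pair; if none is, then $\mathcal A_{\mathcal S}(M)$ is commutative.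

\begin{proof}[Proof of Theorems~\ref{thm:C} and~\ref{thm:B}]
If no condition holds, the algebra is commutative. If one holds, let $(\sigma,\tau)$ be an $\mathcal S$-free pair. The universal property applied to $u^{\sigma,\tau}(p_0,q_0)$ gives a $*$-homomorphism $\mathcal A_{\mathcal S}(M)\to M_2(\mathbb C)$ whose image contains $p_0$ and $q_0$, so the algebra is noncommutative.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
(1)$\Rightarrow$(2) and (1)$\Rightarrow$(4). If the algebra is noncommutative, there is an $\mathcal S$-free pair $(\sigma,\tau)$, and $\sigma,\tau\in\mathrm{Aut}(M)$ by Lemma~\ref{lem:model}. Taking $(p,q)=(p_0,q_0)$ gives (2). Taking for $p,q$ the two generating projections of $C^*(\mathbb Z_2*\mathbb Z_2)$, for which $1-2p$ and $1-2q$ are the generators of the two factors $\mathbb Z_2$, gives a unital $*$-homomorphism whose image contains $p$ and $q$. The image of a $*$-homomorphism of $C^*$-algebras is closed, so this map is surjective, which is (4).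

(2)$\Rightarrow$(3). The universal property gives a representation on $\mathbb C^2$ whose image contains $p_0$ and $q_0$. (3)$\Rightarrow$(1) holds because a quotient of a commutative algebra is commutative.

(4)$\Rightarrow$(5). For each angle $\vartheta$, sending $p$ to $p_0$ and $q$ to the projection onto the vector $(\cos\vartheta,\sin\vartheta)$ defines a representation of $C^*(\mathbb Z_2*\mathbb Z_2)$ in which $pqp$ acts as $\cos^2\vartheta\cdot p_0$. A polynomial that annihilates $pqp$ therefore vanishes on $[0,1]$ and is zero, so the powers of $pqp$ are linearly independent.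

(5)$\Rightarrow$(1). If the algebra is commutative, its dimension is at most $|\mathrm{Aut}(M)|$ by Corollary~\ref{cor:comm}.
\end{proof}

\begin{thebibliography}{1}

\bibitem{CJSWW}
Daniel Corey, Michael Joswig, Julien Schanz, Marcel Wack, Moritz Weber,
\emph{Quantum automorphisms of matroids},
arXiv:2312.13464 (2023).

\end{thebibliography}
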